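# Coexistence of three or more types in competing urns on hypercubes and tori

## 1. Four types on the four-dimensional cube

**The rules.** Let $G$ be a finite connected simple graph with maximum degree $\Delta$. Each vertex carries an urn holding finitely many balls, possibly none, all of one type from $\{1,\dots,K\}$. Each ball carries an independent Poisson clock of rate one. When a ball of type $j$ at $v$ rings (we say it is *selected*), it stays where it is, and one new ball of type $j$ is sent to every neighbor $u$ of $v$. If $u$ is empty or holds type $j$, the new ball joins the urn. If $u$ holds another type, the new ball and one ball of that type annihilate each other. Equivalently, in discrete time, at each step a ball is chosen uniformly among those present; this is the jump chain of the continuous-time process. I work in continuous time.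

Three remarks. The process does not explode: after $n$ selections there are at most $x_0+\Delta n$ balls, where $x_0$ is the initial number, so the waiting times are exponential with rates at most $x_0+\Delta n$, and since $\sum_n 1/(x_0+\Delta n)=\infty$ their sum is a.s. infinite. A selected ball is not removed by its own selection, so a nonzero configuration never becomes empty. A type that is absent at the start never appears, because balls produce only their own type.

A type *survives* if balls of that type are present at all times. *Coexistence* of $k$ types means that $k$ prescribed types are all present at all times. There is a *single surviving type* if, after some finite time, only one type remains.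

**The question.** The following background is quoted from the paper in which the problem is posed, Daniel Ahlberg and Carolina Fransson, "Multi-colour competition with reinforcement", arXiv:2206.00400 (2022). For $K=2$, on every finite connected graph and from every nonzero initial configuration, almost surely a single type survives. For $K\ge3$ there are finite connected graphs on which coexistence has positive probability, but on paths and cycles a single type survives almost surely. The problem is to prove or disprove: *for every $K\ge 3$ and any nonzero initial configuration, the scheme on the hypercube $\{0,1\}^n$ and on the discrete torus $(\mathbb Z/m\mathbb Z)^d$ ($d\ge2$, $m\ge3$) has almost surely a single surviving type.*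

The smallest hypercube, a single edge, can be done by hand. If the two urns hold different types, with $x$ and $y$ balls, then every selection destroys one ball at the other end and creates nothing. So after at most $x+y-1$ selections one urn is empty and one type is left.

The assertion is nevertheless false. The example that is easiest to prove is the following.

**Proposition 1.** On $\{0,1\}^4$ place four balls of four different types at $(000,0),(011,0),(101,0),(110,0)$, and nothing else. With positive probability all four types survive.

**The geometry.** Write a vertex of $\{0,1\}^4$ as $(w,y)$ with $w\in\{0,1\}^3$, $y\in\{0,1\}$. There are four vectors $w_1,\dots,w_4$ of even weight. Call $(w_i,0)$ and $(w_i,1)$ *owned by type $i$*. The eight vertices $(z,y)$ with $z$ of odd weight are *buffers*.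

* An owned vertex has as neighbors its partner (same $w$, other $y$), owned by the same type, and three buffers. Two vertices owned by different types are never adjacent, since distinct even vectors differ in at least two coordinates.
* A buffer $(z,y)$ has as neighbors the three owned vertices $(z+e_1,y),(z+e_2,y),(z+e_3,y)$, which belong to three *different* types, and one buffer $(z,1-y)$.

Suppose each owned vertex holds about $M$ balls of its owner's type. The partners feed each other, so both contents should grow like $Me^t$. A buffer receives three streams of about $Me^t$ each. Whatever type it holds at the moment, about one third of the arrivals support it and two thirds destroy it, so it should stay small. If buffers stay small, they disturb the owned vertices little.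

This reasoning is circular: owned vertices stay balanced because buffers are small, and buffers are small because owned vertices are balanced. A stopping time will break the circle. Two estimates feed it, and I state them in the generality needed later.

## 2. A buffer urn under balanced fire, and noise against exponential growth

**Facts used.** Let $Q$ be a function of the state of a Markov jump process. Its *drift* at time $t$ is the sum over possible jumps of (rate)$\times$(change of $Q$). If up to a stopping time $T$, on bounded time intervals, $Q$ and all rates are bounded, then $Q(t\wedge T)-Q(0)-\int_0^{t\wedge T}\text{drift}\,ds$ is a square-integrable martingale $\mathcal M$ on bounded intervals. Its predictable quadratic variation $\langle\mathcal M\rangle$ has density $\sum(\text{rate})\times(\text{change})^2$ before $T$, and $0$ after. Its paths have finite variation on bounded intervals, so integrals against $d\mathcal M$ are pathwise and ordinary integration by parts holds. Moreover $\mathbb E\big(\int_0^tf\,d\mathcal M\big)^2=\mathbb E\int_0^tf^2\,d\langle\mathcal M\rangle$ for deterministic bounded $f$. *Doob:* an $L^2$-bounded martingale $L$ with $L_0=0$ satisfies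 $\mathbb P(\sup_t|L_t|\ge a)\le a^{-2}\,\mathbb E\langle L\rangle_\infty$. *Maximal inequality:* a nonnegative supermartingale satisfies $\mathbb P(\sup_tU_t\ge a)\le \mathbb E U_0/a$. Filtrations are right-continuous and completed.

*Example.* An urn fed by three independent Poisson streams of rate $1$, of three different types, with no other influence: when nonempty it goes up at rate $1$ and down at rate $2$. For $Q=2^Y$ the drift at $Y>0$ is $2^Y\big((2-1)\cdot1+(\tfrac12-1)\cdot2\big)=0$. The next lemma uses this exponential function when each type carries at most a fraction $\rho<\frac12$ of the arrivals.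

**Lemma 2 (buffer).** Let $\lambda>0$, $\rho\in(0,\frac12)$, $C_1>0$. There is a function $\delta(M)$, depending only on these numbers, with $\delta(M)\to0$ as $M\to\infty$, such that the following holds for $M\ge1$. Let $z$ be a vertex, $Y(t)$ the number of balls at $z$, $a_j(t)$ the rate at which balls of type $j$ arrive at $z$, $a=\sum_ja_j$, and $T$ a stopping time. Assume $Y(0)\le\frac12\sqrt M$, that $Y(t\wedge T)$ has a deterministic bound on each bounded time interval, and that for all $t<T$
$$a_j(t)\le\rho\,a(t)\ \text{ for every }j,\qquad a(t)\le C_1Me^{\lambda t}.$$
Then with probability at least $1-\delta(M)$ we have $Y(t)\le\frac34\sqrt M\,e^{\lambda t/2}$ for all finite $t\le T$.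

*Proof.* **Step 1: an exponential function with nonpositive drift.** Put $\theta=(1-\rho)/\rho>1$. Let $t<T$. If $Y>0$ with balls of type $j$, then $Y$ goes up by $1$ at rate $a_j\le\rho a$ and down by $1$ at rate $a-a_j\ge(1-\rho)a$. So the drift of $\theta^Y$ is
$$a_j(\theta-1)\theta^Y+(a-a_j)(\theta^{-1}-1)\theta^Y=(\theta-1)\theta^Y\Big(a_j-\frac{a-a_j}\theta\Big)\le(\theta-1)\theta^Y a\Big(\rho-\frac{1-\rho}\theta\Big)=0 .$$
If $Y=0$, every arrival raises $Y$, and the drift is $a(\theta-1)\le(\theta-1)C_1Me^{\lambda t}$.

**Step 2: compensate the visits to zero.** For an integer $\kappa\ge0$ let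
$$U_t=\theta^{Y(t\wedge T)}+(\theta-1)C_1M\int_t^{\kappa+1}e^{\lambda s}\,ds,\qquad 0\le t\le\kappa+1 .$$
By Step 1 this is a nonnegative supermartingale, and $U_0\le\theta^{\frac12\sqrt M}+C_2Me^{\lambda(\kappa+1)}$ with $C_2=(\theta-1)C_1/\lambda$. Since $U_t\ge\theta^{Y(t\wedge T)}$, the maximal inequality gives
$$\mathbb P\Big(\sup_{t\le\kappa+1}Y(t\wedge T)\ge\tfrac34\sqrt Me^{\lambda\kappa/2}\Big)\le\theta^{-\frac34\sqrt Me^{\lambda\kappa/2}}\Big(\theta^{\frac12\sqrt M}+C_2Me^{\lambda(\kappa+1)}\Big).\tag{1}$$

**Step 3: sum over $\kappa$.** Let $\delta(M)$ be the sum of the right side of (1) over $\kappa\ge0$. Since $e^{\lambda\kappa/2}\ge1+\lambda\kappa/2$, the first part is at most $\sum_\kappa\theta^{-\sqrt M(\frac14+\frac38\lambda\kappa)}$, which tends to $0$. For the second part put $x=Me^{\lambda\kappa}\ge1$. The term is $C_2e^\lambda\,x\,\theta^{-\frac34\sqrt x}\le C_3/x$, because $x^2\theta^{-\frac34\sqrt x}$ is bounded. So this part is at most $\frac{C_3}M\sum_\kappa e^{-\lambda\kappa}\to0$. Off an event of probability at most $\delta(M)$, for every $\kappa$ and $t\in[\kappa,\kappa+1]$ with $t\le T$ we have $Y(t)\le\frac34\sqrt Me^{\lambda\kappa/2}\le\frac34\sqrt Me^{\lambda t/2}$.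 $\square$

**Lemma 3 (noise).** Let $\lambda,C',M>0$ and let $\mathcal M$ be a martingale as in the facts above, with $\mathcal M_0=0$ and $d\langle\mathcal M\rangle_t\le C'Me^{\lambda t}dt$. Put $L_t=\int_0^te^{-\lambda s}d\mathcal M_s$. Then for every $\eta>0$,
$$\mathbb P\big(\sup_t|L_t|\ge\eta M\big)\le\frac{C'}{\lambda\eta^2M},$$
and for every real $\mu\le\lambda$ and every $t\ge0$,
$$\Big|e^{-\lambda t}\int_0^te^{\mu(t-s)}d\mathcal M_s\Big|\le2\sup_{s\le t}|L_s| .$$

*Proof.* We have $\mathbb E\langle L\rangle_\infty\le\int_0^\infty e^{-2\lambda s}C'Me^{\lambda s}ds=C'M/\lambda$, so $L$ is $L^2$-bounded and Doob's inequality with $a=\eta M$ gives the first claim. For the second, $d\mathcal M_s=e^{\lambda s}dL_s$, so integration by parts with $L_0=0$ gives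
$$e^{-\lambda t}\int_0^te^{\mu(t-s)}d\mathcal M_s=\int_0^te^{-(\lambda-\mu)(t-s)}dL_s=L_t-\int_0^t(\lambda-\mu)e^{-(\lambda-\mu)(t-s)}L_s\,ds .$$
As $\mu\le\lambda$, the kernel in the last integral is nonnegative with total mass $1-e^{-(\lambda-\mu)t}\le1$. $\square$

## 3. Proof of Proposition 1

First I prove survival from a large balanced start, then I reach such a start from four balls.

**Claim.** There is $M_0$ such that for every integer $M\ge M_0$: if each owned vertex holds $M$ balls of its owner's type and each buffer holds at most $\frac12\sqrt M$ balls, then with probability at least $\frac12$ every owned vertex holds balls of its owner's type forever.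

**Step 1: the stopping time.** For an owned vertex $v$ let $X_v$ be the number of balls of its owner's type at $v$ minus the number of balls of other types there. For a buffer $z$ let $Y_z$ be its number of balls. Let $T$ be the infimum of the times $t$ at which
$$|X_v(t)-Me^t|>\tfrac1{20}Me^t\text{ for some owned }v,\quad\text{or}\quad Y_z(t)>\sqrt Me^{t/2}\text{ for some buffer }z .$$
Assume $M\ge400$, so $M^{-1/2}\le\frac1{20}$. For $t<T$ every owned $v$ has $X_v>0$, so it holds exactly $X_v$ balls, all of its owner's type, and at least two of them. On bounded time intervals everything is bounded up to $T$ (at $T$ each urn changes by at most one ball).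

**Step 2: owned vertices stay close to $Me^t$.** Let $a,b$ be partners. Before $T$, $X_a$ jumps by $+1$ at rate $X_b$, and each neighboring buffer $z$ gives jumps $\pm1$ at rate $Y_z$. So the drift of $X_a$ is $X_b+F_a$ with $|F_a|\le3\sqrt Me^{t/2}$, and similarly for $b$. With $S=X_a+X_b$ and $D=X_a-X_b$, for $t\le T$,
$$S(t)=2M+\int_0^t(S+F_S)\,ds+\mathcal M^S_t,\qquad D(t)=\int_0^t(-D+F_D)\,ds+\mathcal M^D_t,$$
where $|F_S|,|F_D|\le6\sqrt Me^{s/2}$. A selection at $a$ changes only $X_b$, and vice versa. A selection at a buffer changes at most one of $X_a,X_b$, because the buffer's owned neighbors have three different types. Hence $S$ and $D$ jump by at most $1$, at total rate at most $2(\frac{21}{20}Me^t+3\sqrt Me^{t/2})\le4Me^t$, and Lemma 3 applies with $\lambda=1$, $C'=4$. Take $\eta=\frac1{120}$. The four pairs give eight martingales, so with probability at least $1-8\cdot4\cdot120^2/M\ge\frac34$ (for $M$ large) all the corresponding $L$ satisfy $\sup|L|<\eta M$. On this event, solving the two scalar linear equations,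
$$|e^{-t}S(t)-2M|\le\int_0^te^{-s}|F_S|\,ds+\eta M\le12\sqrt M+\eta M,$$
$$|e^{-t}D(t)|\le\int_0^te^{-t}e^{-(t-s)}|F_D|\,ds+2\eta M\le12\sqrt M+2\eta M.$$
In the first line the noise term is $L^S_t$ itself. In the second I used Lemma 3 with $\mu=-1$, and $e^{-t}e^{-(t-s)}\le e^{-s}$ for $s\le t$. As $X_a=\frac12(S+D)$ and $X_b=\frac12(S-D)$, for all finite $t\le T$ and $M\ge960^2$,
$$|e^{-t}X_v(t)-M|\le12\sqrt M+\tfrac32\eta M\le\tfrac1{80}M+\tfrac1{80}M=\tfrac1{40}M .\tag{2}$$

**Step 3: buffers stay small.** Let $t<T$ and let $z$ be a buffer. A given type reaches $z$ from at most one owned neighbor and possibly from the one neighboring buffer, so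
$$a_j\le\big(\tfrac{21}{20}+M^{-1/2}\big)Me^t\le1.1\,Me^t,\qquad a\ge3\cdot\tfrac{19}{20}Me^t=2.85\,Me^t,\qquad a\le4Me^t .$$
Since $1.1\le\frac25\cdot2.85=1.14$, Lemma 2 applies with $\rho=\frac25$, $\lambda=1$, $C_1=4$. For $M$ large, with probability at least $1-8\delta(M)\ge\frac34$,
$$Y_z(t)\le\tfrac34\sqrt Me^{t/2}\quad\text{for all buffers }z\text{ and all finite }t\le T.\tag{3}$$

**Step 4: the circle closes.** With probability at least $\frac12$ both (2) and (3) hold. If then $T<\infty$, they hold at time $T$ too, with strict room compared with the conditions defining $T$. Paths are right-continuous step functions and the bounds are continuous in $t$, so neither condition is met on some $[T,T+\delta)$, nor before $T$. This contradicts the definition of $T$. So $T=\infty$, which proves the claim.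

**Step 5: from four balls to a balanced start.** A finite sequence of admissible selections has positive probability, so we may prescribe one. Select each of the four balls once: now every owned vertex holds one ball of its owner's type, and buffers hold at most three balls. Then perform $R$ rounds; in each round, one ball at each of the eight owned vertices is selected once. Buffers are never selected. In a round each owned vertex gains exactly one ball, from its partner. Each buffer receives three balls of three different types. If it starts the round with at least three balls of type $j$, no other type can settle there, and its content changes by at most $+1-2=-1$. If it starts with at most three, it ends with at most six. So after $R$ rounds owned vertices hold exactly $M=R+1$ balls and buffers at most $6\le\frac12\sqrt M$ once $M\ge144$. All four types are present throughout. The claim and the Markov property finish the proof of Proposition 1. $\square$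

So on $\{0,1\}^4$, which is also $(\mathbb Z/4\mathbb Z)^2$ since a $4$-cycle is $\{0,1\}^2$, the assertion fails for every $K\ge4$: leave the extra types unused.

## 4. Which features of the example matter

What changes on other cubes and tori? Look at three places where the proof could break.

**Two types at a buffer.** Take the path $a\!-\!z\!-\!b$, with $a$ holding type 1, $b$ holding type 2, and let $y$ be the signed content of $z$ (positive for type 1). While $a$ and $b$ keep their types, the drifts are
$$x_a'=y,\qquad x_b'=-y,\qquad y'=x_a-x_b .$$
So $\Delta x=x_a-x_b$ obeys $\Delta x'=2y$, $y'=\Delta x$, which has a mode growing like $e^{\sqrt2t}$ while $x_a+x_b$ has drift zero. The buffer sides with the majority and amplifies it. With three or more types each strictly below one half of the inflow, whatever the buffer holds is outvoted.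

**Islands without growth.** A sensible economy is to drop the last coordinate: on $\{0,1\}^3$ give the four even points to four types. Buffers still see three different types. But an owned vertex now has no owned neighbor, so its growth rate is $0$ instead of $1$. In Step 2 the feedback bound $\int_0^te^{-s}\cdot C\sqrt Me^{s/2}ds\le 2C\sqrt M$ becomes $\int_0^tC\sqrt M\,ds=C\sqrt Mt$, which is unbounded in $t$, and the noise integral and the sum over $\kappa$ in Lemma 2 diverge in the same way. This is the point where the argument stops; I make no claim about what the process does on $\{0,1\}^3$. The extra coordinate, which turns each owned point into an edge, is what supplies exponential growth.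

**Unequal contents.** On a general island the contents should grow along the Perron eigenvector, and different islands may carry different weights. What a buffer sees is a weighted count. The growth rate must be the same on all islands, so that the proportions at a buffer persist.

These requirements become a definition. $G[C]$ denotes the induced subgraph and $u\sim v$ adjacency.

**Definition ($k$-pattern).** Let $G=(V,E)$ be a finite connected graph. A *$k$-pattern* consists of disjoint nonempty sets $C_1,\dots,C_r\subset V$, colors $c_1,\dots,c_r$ taking exactly $k\ge2$ values, and $h:V\to[0,\infty)$. With $N=\bigcup_iC_i$, $Z=V\setminus N$ and $c(v)=c_i$ for $v\in C_i$, these satisfy: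

* (P1) each $G[C_i]$ is connected, and there are no edges between $C_i$ and $C_j$ for $i\ne j$;
* (P2) $h>0$ on $N$, $h=0$ on $Z$, and for some $\lambda>0$: $\sum_{u\sim v,\,u\in N}h(u)=\lambda h(v)$ for all $v\in N$;
* (P3) for $z\in Z$ put $I_j(z)=\sum_{u\sim z,\,u\in N,\,c(u)=j}h(u)$ and $I(z)=\sum_jI_j(z)$; then $I_j(z)<\frac12I(z)$ for every $z\in Z$ and every color $j$.

If (P2) holds only with some $\lambda\ge0$, we speak of a *weak* $k$-pattern.

*Examples.* The islands $\{(w_i,0),(w_i,1)\}$ of $\{0,1\}^4$ with $h\equiv1$ on $N$ form a $4$-pattern with $\lambda=1$; each buffer has $I_j\in\{0,1\}$ and $I=3$. The even points of $\{0,1\}^3$ with four colors and $h\equiv1$ form a weak $4$-pattern with $\lambda=0$. For an island that is a path on three vertices, (P2) allows $h=(1,\sqrt2,1)$, $\lambda=\sqrt2$: the middle vertex receives $2=\sqrt2\cdot\sqrt2$ and the ends receive $\sqrt2=\sqrt2\cdot1$.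

Some consequences. As $k\ge2$ there are at least two islands, and as $G$ is connected, (P1) forces $Z\neq\emptyset$. (P3) implies $I(z)>0$, and it forces $k\ge3$, since with two colors one has at least half of the inflow. Let $A_i$ be the adjacency matrix of $G[C_i]$. By Perron–Frobenius it has a positive eigenvector $\psi$ for its largest eigenvalue $\lambda_i$, and all its eigenvalues satisfy $|\mu|\le\lambda_i$. By (P1) and (P2), $A_ih|_{C_i}=\lambda h|_{C_i}$, so $\lambda\langle h,\psi\rangle=\langle A_ih,\psi\rangle=\lambda_i\langle h,\psi\rangle$ with $\langle h,\psi\rangle>0$. Hence $\lambda=\lambda_i$ for every $i$. As $A_i$ is symmetric, $\|e^{tA_i}\|_2=e^{\lambda t}$ for $t\ge0$.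

The general answers are as follows.

**Theorem A (hypercube).** Let $n=4$, $k=4$, or let $n\ge5$ and $3\le k\le2^{n-2}$. For every $K\ge k$ there are initial configurations of the $K$-type scheme on $\{0,1\}^n$ (one of them consisting of only $2^{n-2}$ balls, containing exactly $k$ types) from which, with positive probability, all $k$ types survive. So the assertion fails on every hypercube with $n\ge5$ for every $K\ge3$, and on $\{0,1\}^4$ for every $K\ge4$.

**Theorem B (torus).** On $(\mathbb Z/m)^d$ there are initial configurations from which at least three types survive with positive probability in each of these cases: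

* (a) $4\mid m$, $d\ge2$, $K\ge4$ (and $K\ge3$ if $12\mid m$);
* (b) $4\mid m$, $d\ge3$, $K\ge3$;
* (c) $m$ even, $d\ge3$, $K\ge6$;
* (d) any $m\ge3$, $d\ge4$, with $K\ge4$ if $m\ne5$, $K\ge5$ if $m=5$, $K\ge3$ if $3\mid m$;
* (e) any $m\ge3$, $d\ge8$, $K\ge3$.

In particular, for every $K\ge3$ the assertion fails on all tori with $d\ge8$.

So the assertion of the problem is disproved. For $n\le2$ the hypercube is a path or a cycle, where a single type survives almost surely by the results quoted in Section 1. The hypercube with $n=3$ (any $K\ge3$), the hypercube with $n=4$ and $K=3$, and the tori not listed in Theorem B are not settled here, and no claim is made about them.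

## 5. A pattern with a large balanced start keeps all its types

**Theorem 4.** Given a $k$-pattern on $G$, there are $\varepsilon_0>0$ and $M_0$ such that the following holds for all $M\ge M_0$. Suppose initially every $v\in N$ holds $X_v(0)$ balls of type $c(v)$ with $|X_v(0)-Mh(v)|\le\varepsilon_0Mh(v)$, and every $z\in Z$ holds at most $\frac12\sqrt M$ balls. Then with probability at least $\frac12$, every $v\in N$ holds balls of type $c(v)$ at all times. In particular all $k$ types survive.

*Proof.* **Step 0: constants.** The purpose is to leave room in (P3) for an error $\varepsilon$. There are finitely many $z$ and $j$, so by (P3) we can choose $\rho\in(0,\frac12)$ with $I_j(z)<\rho I(z)$ always, and then $\varepsilon\in(0,\frac12]$ so small that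
$$(1+\varepsilon)I_j(z)+\varepsilon\le\rho(1-\varepsilon)I(z)\qquad\text{for all }z\in Z\text{ and all types }j \tag{4}$$
(with $I_j(z)=0$ for types not used by the pattern). Let $h_{\min}=\min_Nh$, $c_0=\max_i\|h|_{C_i}\|_2\ge h_{\min}$, and
$$\varepsilon_0=\frac{\varepsilon h_{\min}}{8c_0}\le\frac\varepsilon8,\qquad\eta=\frac{\varepsilon h_{\min}}{16|V|}.$$
Let $M_0\ge1$ satisfy $\Delta M_0^{-1/2}\le\varepsilon$ and $M_0h_{\min}\ge4$; it is increased finitely often below. $C,C',C_1$ depend only on $G$, the pattern, $\rho$ and $\varepsilon$; $C$ may change from line to line.

**Step 1: the stopping time.** Let $X_v$, $v\in N$, be the number of balls of type $c(v)$ at $v$ minus the number of other balls at $v$, and $Y_z$, $z\in Z$, the number of balls at $z$. Let $T$ be the infimum of the times $t$ at which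
$$|X_v(t)-Mh(v)e^{\lambda t}|>\varepsilon Mh(v)e^{\lambda t}\text{ for some }v\in N,\quad\text{or}\quad Y_z(t)>\sqrt Me^{\lambda t/2}\text{ for some }z\in Z.$$
This is a hitting time of an open set by a right-continuous process with left limits, hence a stopping time. For $t<T$ we have $X_v(t)\ge\frac12Mh(v)\ge2$, so $v$ holds exactly $X_v(t)$ balls, all of type $c(v)$. The total number of balls before $T$ is at most $CMe^{\lambda t}$, and at $T$ each urn changes by at most one ball. So on bounded time intervals the processes stopped at $T$ are bounded with bounded rates, as required in Section 2.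

**Step 2: islands follow $Mhe^{\lambda t}$.** Fix $i$. Let $t<T$, $v\in C_i$. By (P1) the neighbors of $v$ in $N$ lie in $C_i$. So $X_v$ jumps by $+1$ at rate $\sum_{u\sim v,u\in C_i}X_u$, and each neighbor $z\in Z$ contributes jumps of sign $\sigma_{v,z}$ at rate $Y_z$, where $\sigma_{v,z}=+1$ if $z$ holds type $c_i$ and $-1$ otherwise. With $X=(X_v)_{v\in C_i}$ we get for $t\le T$
$$X(t)=X(0)+\int_0^t\big(A_iX(s)+F(s)\big)ds+\mathcal M(t),\qquad F_v=\sum_{z\sim v,\,z\in Z}\sigma_{v,z}Y_z,$$
with $\mathcal M$ a martingale stopped at $T$, and $\|F(s)\|_2\le C\sqrt Me^{\lambda s/2}$ for $s<T$.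

In the special case we had the two modes $S$ and $D$; now we use an orthonormal eigenbasis of $A_i$. Let $\psi$ be one of its vectors, with eigenvalue $\mu\le\lambda$, and $\mathcal M^\psi=\langle\psi,\mathcal M\rangle$. One selection changes each $X_v$ by at most $1$, so $\mathcal M^\psi$ jumps by at most $\|\psi\|_1\le\sqrt{|V|}$. Jumps occur at rate at most $CMe^{\lambda t}$. So $d\langle\mathcal M^\psi\rangle_t\le C'Me^{\lambda t}dt$, and Lemma 3 applies to $L^\psi_t=\int_0^te^{-\lambda s}d\mathcal M^\psi_s$. There are $|N|\le|V|$ vectors $\psi$ for all islands together, so for $M_0$ large, with probability at least $1-|V|C'/(\lambda\eta^2M)\ge\frac34$,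
$$\sup_t|L^\psi_t|<\eta M\quad\text{for all these }\psi.\tag{5}$$

Variation of constants in the direction $\psi$ gives, for $t\le T$,
$$\langle\psi,X(t)\rangle=e^{\mu t}\langle\psi,X(0)\rangle+\int_0^te^{\mu(t-s)}\langle\psi,F(s)\rangle\,ds+\int_0^te^{\mu(t-s)}d\mathcal M^\psi_s .$$
By Lemma 3 the last term, times $e^{-\lambda t}$, is at most $2\sup_s|L^\psi_s|$ in absolute value. Reassembling the directions, the first two terms become $e^{tA_i}X(0)+\int_0^te^{(t-s)A_i}F(s)ds$. Since $e^{tA_i}h|_{C_i}=e^{\lambda t}h|_{C_i}$ and $\|e^{tA_i}\|_2=e^{\lambda t}$,
$$e^{-\lambda t}\big\|X(t)-Me^{\lambda t}h|_{C_i}\big\|_2\le\big\|X(0)-Mh|_{C_i}\big\|_2+\int_0^te^{-\lambda s}\|F(s)\|_2\,ds+2\sum_\psi\sup_s|L^\psi_s| .$$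
The first term is at most $\varepsilon_0Mc_0=\frac18\varepsilon h_{\min}M$. The second is at most $\int_0^\infty C\sqrt Me^{-\lambda s/2}ds=2C\sqrt M/\lambda\le\frac18\varepsilon h_{\min}M$ for $M_0$ large; here $\lambda>0$ is essential. On (5) the third is at most $2|V|\eta M=\frac18\varepsilon h_{\min}M$. The sum is below $\frac12\varepsilon h_{\min}M$. So with probability at least $\frac34$,
$$|X_v(t)-Mh(v)e^{\lambda t}|\le\tfrac\varepsilon2Mh(v)e^{\lambda t}\quad\text{for all }v\in N\text{ and all finite }t\le T.\tag{6}$$

**Step 3: sites of $Z$ stay small.** Fix $z\in Z$ and $t<T$. A neighbor $u\in Z$ has $Y_u\le\sqrt Me^{\lambda t/2}\le M^{-1/2}Me^{\lambda t}$. So the arrival rates at $z$ satisfy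
$$a_j\le\big((1+\varepsilon)I_j(z)+\Delta M^{-1/2}\big)Me^{\lambda t},\qquad a\ge(1-\varepsilon)I(z)Me^{\lambda t},\qquad a\le C_1Me^{\lambda t}.$$
By $\Delta M^{-1/2}\le\varepsilon$ and (4), $a_j\le\rho a$ for all $j$. Lemma 2 applies to each $z\in Z$. For $M_0$ large the total failure probability is at most $|Z|\delta(M)\le\frac14$, so with probability at least $\frac34$,
$$Y_z(t)\le\tfrac34\sqrt Me^{\lambda t/2}\quad\text{for all }z\in Z\text{ and all finite }t\le T.\tag{7}$$

**Step 4: $T=\infty$.** With probability at least $\frac12$ both (6) and (7) hold. Suppose then $T<\infty$. The bounds (6), (7) hold at $T$ and are strictly stronger than what $T$ forbids. Paths are right-continuous step functions and the bounds are continuous, so neither defining condition is met on some $[T,T+\delta)$, nor before $T$. This contradicts the definition of $T$. So $T=\infty$, and $X_v(t)\ge\frac12Mh(v)>0$ for all $t$ and all $v\in N$. $\square$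

## 6. Starting from one ball per island

In the example each round raised every owned vertex by exactly one. With real weights we round $Lh$ to integers for a large $L$.

**Proposition 5.** Given a $k$-pattern, start with one ball of type $c_i$ at some vertex of $C_i$, for each $i$, and nothing else. Then all $k$ types survive with positive probability.

*Proof.* A finite sequence of admissible selections has positive probability. By the Markov property it suffices to reach, by such a sequence, a configuration as in Theorem 4, with all $k$ types present on the way. Let $\varepsilon_0,M_0$ be as there.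

**Step 1: occupy the islands.** We select only balls in $N$. By (P1) a selection in $C_i$ sends balls only to $C_i$ and $Z$, so the contents of $N$ never decrease and keep type $c(v)$. As $G[C_i]$ is connected, finitely many selections spread from the initial ball to every vertex of $C_i$. Let $x_v\ge1$ be the content of $v\in N$ then.

**Step 2: design a round.** Let $n_u=\lfloor Lh(u)\rfloor$ for $u\in N$, and for $z\in Z$
$$i_j(z)=\sum_{u\sim z,\,u\in N,\,c(u)=j}n_u,\qquad s_z=\sum_ji_j(z).$$
Choose $L$ so large that $n_u\ge1$ for all $u$, that $L\ge2\Delta/(\varepsilon_0\lambda h_{\min})$, and that $i_j(z)<\frac12s_z$ for all $z,j$. The last is possible by (P3), since $i_j(z)/L\to I_j(z)$ and $s_z/L\to I(z)$ as $L\to\infty$. In a round, for each $u\in N$ a ball at $u$ is selected $n_u$ times, in any order. Perform $R$ rounds.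

**Step 3: $Z$ stays bounded.** In a round exactly $s_z$ balls arrive at $z$. Suppose $z$ starts the round with at least $s_z$ balls, of type $j$. To empty the urn at least $s_z$ arrivals of other types are needed, that is, all arrivals of the round; so no ball of another type can settle there during the round, and the content changes by $i_j(z)-(s_z-i_j(z))=2i_j(z)-s_z<0$. If $z$ starts with at most $s_z$ balls, it ends with at most $2s_z$. So the contents of $Z$ are bounded independently of $R$.

**Step 4: $N$ has the right profile.** In a round, $v\in C_i$ gains $\sum_{u\sim v,u\in C_i}n_u$ balls. By (P2) this differs from $\sum_{u\sim v,u\in C_i}Lh(u)=L\lambda h(v)$ by at most $\Delta$. Put $M=RL\lambda$. After $R$ rounds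
$$|X_v-Mh(v)|\le x_v+R\Delta\le\varepsilon_0Mh(v)$$
for $R$ large: $R\Delta\le\frac12\varepsilon_0RL\lambda h(v)$ by the choice of $L$, and $x_v\le\frac12\varepsilon_0Mh(v)$ once $R$ is large. For $R$ large also $M\ge M_0$, and the contents of $Z$ are at most $\frac12\sqrt M$. Theorem 4 applies. $\square$

What remains is geometry: find patterns.

## 7. More colors, more dimensions

The *Cartesian product* $B\square H$ has vertex set $V(B)\times V(H)$; two pairs are adjacent if they agree in one coordinate and are adjacent in the other. For example, $\{0,1\}^3\square\{0,1\}=\{0,1\}^4$, and $(\mathbb Z/m)^s\square(\mathbb Z/m)^{d'}=(\mathbb Z/m)^{s+d'}$.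

**Lemma 6 (refinement).** A (weak) $k$-pattern with $r>k$ islands yields a (weak) $(k+1)$-pattern with the same $C_i$ and $h$. Hence one gets (weak) $k'$-patterns for all $k\le k'\le r$.

*Proof.* Some color is used by two islands; give one of them a new color. (P1) and (P2) do not involve colors. In (P3) some $I_j(z)$ is replaced by two summands, each at most the old $I_j(z)$, while $I(z)$ and the other $I_{j'}(z)$ are unchanged. Iterate. $\square$

**Lemma 7 (products).** Let $B$ be a finite connected graph with a weak $k$-pattern with eigenvalue $\lambda_B\ge0$. Let $H$ be finite and connected with top adjacency eigenvalue $\lambda_H$, and $\lambda_B+\lambda_H>0$. Then $B\square H$ has a $k$-pattern with the same number of islands.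

*Proof.* Let $\psi>0$ be the Perron eigenvector of $H$. Take the islands $C_i\times V(H)$ with the same colors, and the weights $h(v)\psi(y)$. (P1): $G[C_i]\square H$ is connected, and an edge between two different islands would project to an edge of $B$ between $C_i$ and $C_j$. (P2): for $v\in N$, $y\in V(H)$, the neighbors of $(v,y)$ in $N\times V(H)$ contribute
$$\psi(y)\sum_{u\sim v,\,u\in N}h(u)+h(v)\sum_{y'\sim y}\psi(y')=(\lambda_B+\lambda_H)\,h(v)\psi(y).$$
(P3): the neighbors of $(z,y)$, $z\in Z$, in $N\times V(H)$ are the $(u,y)$ with $u\in N$, $u\sim z$. So each $I_j$ becomes $\psi(y)I_j(z)$, and the inequality is multiplied by $\psi(y)>0$. $\square$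

We use this mostly as follows. Let $B$ be connected with at least one edge and let $D\subset V(B)$ be a nonempty *independent* set (no edges inside) with colors and weights $h>0$ on $D$ such that (P3) holds at every vertex outside $D$. Such vertices exist, so (P3) forces at least three colors. The single points of $D$ are then the islands of a weak pattern with $\lambda_B=0$ and $|D|$ islands. By Lemma 7, $B\square H$ has a pattern for every finite connected $H$ with at least one edge. This is the repair for islands without growth: thicken each point to a copy of $H$.

## 8. Hypercubes

*Proof of Theorem A.* Let $s=n-1\ge3$, $B=\{0,1\}^s$, and let $D$ be the set of vectors of even weight. It is independent, with $|D|=2^{s-1}=2^{n-2}$. A vertex $z\notin D$ has the $s$ neighbors $z+e_1,\dots,z+e_s$, all in $D$. Let $H$ be a single edge, $\lambda_H=1$; then $B\square H=\{0,1\}^n$.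

**Step 1: $n=4$.** Give the four points of $D$ four colors, $h\equiv1$ on $D$. Every $z\notin D$ has three inflows equal to $1$ of distinct colors, and $1<\frac32$. This is a weak $4$-pattern.

For $n=5$, so $s=4$, three colors with equal weights cannot work on $D$: among four neighbors some color occurs at least twice, which is half of the inflow or more. So weights must differ. We distribute the neighbors over *four* classes, merge two of the classes into one color, and give that color less weight per point.

**Step 2: the classes for $n\ge5$.** Write $s=4t+q$ with $t\ge1$, $0\le q\le3$. Choose $b_1,\dots,b_s\in\mathbb F_2^2$ such that $m_\beta=\#\{i:b_i=\beta\}$ equals $t+1$ for $q$ elements $\beta$ and $t$ for the others; if $q=2$, let the two elements with $m_\beta=t+1$ be $00$ and $10$. Put $g(w)=\sum_iw_ib_i\in\mathbb F_2^2$. Points of $D$ with $g=00$ get color 1 and weight $7$; with $g=01$, color 2 and weight $7$; with $g\in\{10,11\}$, color 3 and weight $4$.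

Let $z\notin D$. Since $g(z+e_i)=g(z)+b_i$, class $\gamma$ occurs exactly $\mu_\gamma=m_{\gamma+g(z)}$ times among the neighbors of $z$. So $\mu_\gamma\in\{t,t+1\}$, with exactly $q$ of the four equal to $t+1$. As $\mu_\gamma\ge1$, all three colors are used.

**Step 3: check (P3) for $n\ge5$.** The condition $I_j<\frac12I$ says that $I_j$ is less than the sum of the other inflows.

* Color 1: $7\mu_{00}<7\mu_{01}+4(\mu_{10}+\mu_{11})$. The worst case is $7(t+1)<15t$, that is $7<8t$, true for $t\ge1$. Color 2 is the same with $00$ and $01$ exchanged.
* Color 3: $4(\mu_{10}+\mu_{11})<7(\mu_{00}+\mu_{01})$. For $t\ge2$ the worst case $8(t+1)<14t$, that is $8<6t$, is true. For $t=1$ all $\mu_\gamma\in\{1,2\}$ and exactly $q$ of them equal $2$: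
  * $q=0$: $8<14$.
  * $q=1$: at worst $12<14$.
  * $q=2$: the classes with $\mu_\gamma=2$ form the coset $g(z)+\{00,10\}$, which is $\{00,10\}$ or $\{01,11\}$. So exactly one of $10,11$ and exactly one of $00,01$ is doubled, and $12<21$.
  * $q=3$: if $10$ and $11$ are both doubled, $16<21$; otherwise $12<28$.

(The choice for $q=2$ matters: were $10$ and $11$ both doubled, we would need $16<14$.) This is a weak $3$-pattern.

**Step 4: conclude.** By Lemma 7 there is a $4$-pattern on $\{0,1\}^4$ and a $3$-pattern on $\{0,1\}^n$ for $n\ge5$, each with $2^{n-2}$ islands. By Lemma 6, for $n\ge5$ there are $k$-patterns for all $3\le k\le2^{n-2}$, still with $2^{n-2}$ islands. Theorem 4 gives large initial configurations, and Proposition 5 gives one with a single ball per island, that is $2^{n-2}$ balls of exactly $k$ types. If $K>k$, the extra types are not used. $\square$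

## 9. Tori

*Proof of Theorem B.* By Proposition 5 (or Theorem 4) it suffices to find a pattern with at most $K$ colors; every pattern has at least three, and all of them survive with positive probability. Since $m\ge3$, the neighbors $z\pm e_1,\dots,z\pm e_d$ are distinct. Extra coordinates are added by Lemma 7 with $H=(\mathbb Z/m)^{d'}$, for which $\psi\equiv1$ and $\lambda_H=2d'$.

**Case (a): $4\mid m$, dominoes.** In dimension two we want islands with $\lambda>0$ already. Let $R_\ell=\{2\ell-1,2\ell\}$, $\ell\in\mathbb Z/(m/2)$; these blocks partition $\mathbb Z/m$. Since $m$ and $m/2$ are even, the parity of $x+\ell$ is well defined for a vertex $(x,y)$ with $y\in R_\ell$. Let $N$ be the vertices with $x+\ell$ odd, $Z$ those with $x+\ell$ even. Changing $x$ by $\pm1$, or moving $y$ to an adjacent block, switches between $N$ and $Z$; moving $y$ inside its block does not. So the components of $N$ are the dominoes $\{x\}\times R_\ell$. They satisfy (P1), and (P2) with $\lambda=1$, $h\equiv1$ on $N$. A vertex $(x,y)\in Z$ has four neighbors, of which the one in its own block is in $Z$ and the other three are in $N$, with first coordinates $x-1$, $x+1$ and $x$. Color $(x,y)\in N$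 by $x$ mod $4$, or by $x$ mod $3$ if $3\mid m$. This is constant on dominoes, the three colors seen from $Z$ are distinct, and $1<\frac32$. We get a $4$-pattern, or a $3$-pattern if $12\mid m$, for $d=2$. For $d>2$ use Lemma 7.

**Case (b): $4\mid m$, three colors.** Let $D=\{(x,y)\in(\mathbb Z/m)^2:x+y\text{ even}\}$, which is independent. For $(x,y)\in D$ put $(u,v)=\big(\frac{x+y}2,\frac{x-y}2\big)\in(\mathbb Z/(m/2))^2$; the parities of $u,v$ are well defined because $m/2$ is even. For $z=(x,y)\notin D$ put $p=\frac{x+y-1}2$, $q=\frac{x-y-1}2$. The neighbors
$$z+e_1,\quad z-e_1,\quad z+e_2,\quad z-e_2$$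
have $(u,v)$ equal to
$$(p+1,q+1),\quad(p,q),\quad(p+1,q),\quad(p,q+1),$$
one in each of the four parity classes. Give class $00$ color 1 and weight $2$, class $11$ color 2 and weight $2$, and the classes $01,10$ color 3 and weight $1$. Every $z\notin D$ has inflows $2,2,1+1$, and $2<3$. This is a weak $3$-pattern; add $d-2\ge1$ coordinates.

**Case (c): $m$ even, six colors.** Let $D$ be as in (b). Now the parities of $u,v$ may be undefined, so we make all four neighbors of $z\notin D$ differ in color. Let $\kappa:\mathbb Z/(m/2)\to\mathbb Z/3$ satisfy $\kappa(a)\ne\kappa(a+1)$ for all $a$; this is possible as $m/2\ge2$ (alternate two values, using a third once if $m/2$ is odd). Color even–even points by $\big(E,\kappa(\frac x2)+\kappa(\frac y2)\big)$ and odd–odd points by $\big(O,\kappa(\frac{x+1}2)+\kappa(\frac{y+1}2)\big)$: at most six colors. Take $h\equiv1$ on $D$. Let $z=(x,y)\notin D$ with $x$ even, $y$ odd; the other case follows by exchanging the coordinates, as the coloring is symmetric. The neighbors $(x\pm1,y)$ have $O$-colors with the same second summand and first summands $\kappa(\frac x2+1)\ne\kappa(\frac x2)$, so they differ. The neighbors $(x,y\pm1)$ have $E$-colors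 with the same first summand and second summands $\kappa(\frac{y+1}2)\ne\kappa(\frac{y-1}2)$, so they differ. So $z$ sees four distinct colors, and $1<2$. Add $d-2\ge1$ coordinates.

For odd $m$ there is no parity on $\mathbb Z/m$. The next lemma replaces "even" by a set of allowed coordinate sums, and reduces the coloring of a torus to a coloring of one cycle.

**Lemma 8.** Let $s\ge3$, $m\ge3$, and let $\chi$ be a coloring of $\mathbb Z/m$ such that for all $g$ each color occurs fewer than $s/2$ times in the list $\chi(g),\chi(g+1),\dots,\chi(g+s-1)$, counted with multiplicity. Then $(\mathbb Z/m)^d$ has a pattern using only these colors for all $d\ge s+1$.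

*Proof.* **Step 1: a set of sums.** Let $S\subset\mathbb Z/m$ be the set of residues of the even integers in $[0,m-2]$. Two distinct such integers differ by an even number of absolute value at least $2$ and at most $m-2$, so their residues do not differ by $\pm1$. Moreover every $\sigma\notin S$ has $\sigma-1\in S$ or $\sigma+1\in S$. Represent $\sigma$ in $[0,m-1]$: if it is odd, its predecessor is even and at most $m-2$; otherwise $\sigma$ is even and not in $[0,m-2]$, so $\sigma=m-1$ with $m$ odd, and its successor is $0\in S$.

**Step 2: the independent set.** Let $D=\{w\in(\mathbb Z/m)^s:\sum_iw_i\in S\}$. Neighbors have sums differing by $\pm1$, so $D$ is independent. Let $z\notin D$ have sum $\sigma$. Its neighbors in $D$ are all the $z-e_i$ if $\sigma-1\in S$, together with all the $z+e_i$ if $\sigma+1\in S$; at least one of these occurs.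

**Step 3: the colors.** Color $w\in D$ by $\chi(g(w))$ with $g(w)=\sum_{i=1}^s(i-1)w_i\in\mathbb Z/m$, weight $1$. For $i=1,\dots,s$ the colors of the $z-e_i$ are $\chi(g(z)),\chi(g(z)-1),\dots,\chi(g(z)-s+1)$, and those of the $z+e_i$ are $\chi(g(z)),\chi(g(z)+1),\dots,\chi(g(z)+s-1)$. Both are lists as in the hypothesis (the first read backwards), so each color occurs fewer than $s/2$ times in each. If one list contributes, $I_j<s/2=I/2$; if both do, $I_j<s=I/2$. So (P3) holds outside $D$, and we have a weak pattern with $\lambda_B=0$. Apply Lemma 7 with $H=(\mathbb Z/m)^{d-s}$, where $d-s\ge1$. $\square$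

**Case (d): $s=3$.** "Fewer than $\frac32$ times" means that any three cyclically consecutive values of $\chi$ are distinct. If $3\mid m$ repeat $123$. For $m=4$ use $1234$, for $m=5$ use $12345$. For $m\ge6$ write $m=3\alpha+4\beta$ with integers $\alpha,\beta\ge0$; this is possible for $6=3+3$, $7=3+4$, $8=4+4$, and then by adding threes. Concatenate $\alpha$ blocks $123$ and $\beta$ blocks $1234$ cyclically. Triples across a block boundary are $231$, $312$, $341$ or $412$, all with distinct entries. So there are at most four colors, five for $m=5$, three if $3\mid m$, and $d\ge4$ suffices.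

**Case (e): $s=7$, three colors.** If $m=4$ use (b). Otherwise let $\chi$ be the word
$$(123)^q\ \text{ if }m=3q;\qquad(123)^q1\ \text{ if }m=3q+1,\ q\ge2;\qquad(123)^q12\ \text{ if }m=3q+2,\ q\ge1,$$
extended periodically to $\mathbb Z$. "Fewer than $\frac72$ times" means at most three occurrences of a color in any seven consecutive positions. It suffices that any three consecutive gaps between successive occurrences of a color sum to at least $7$, for then four occurrences span at least eight positions.

* $m=3q$: all gaps are $3$.
* $m=3q+1$: color 1 has, per period, $q\ge2$ gaps equal to $3$ and one gap equal to $1$ (from the last letter to the next period). The gap sequence has period $q+1\ge3$, so among three consecutive gaps at most one equals $1$, and the sum is at least $1+3+3=7$. Colors 2 and 3 have gaps in $\{3,4\}$.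
* $m=3q+2$: colors 1 and 2 have, per period, $q\ge1$ gaps equal to $3$ and one gap equal to $2$. The gap sequence has period $q+1\ge2$, so among three consecutive gaps at most two equal $2$, and the sum is at least $2+2+3=7$. Color 3 has gaps in $\{3,5\}$.

Lemma 8 gives a pattern with three colors on $(\mathbb Z/m)^d$ for all $d\ge8$. $\square$
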